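\title{Weak backward Lyapunov stability of rational maps}

\begin{abstract}
We prove that every rational map $f$ of degree at least $2$ is weakly backward Lyapunov stable: for every $\delta>0$, the components of the preimages under $f^j$, $0\le j\le n$, of discs of radius $e^{-\delta n}$ centered on the Julia set have diameters that tend to zero uniformly as $n\to\infty$. No assumption on the critical points is needed. These components are moreover simply connected and exponentially small, and $f^j$ has bounded degree on them. The proof varies the radius of the disc, follows the first time at which the pullback meets a critical point as a function of the radius, and treats the critical points one at a time. The map $z+z^2$ shows that the radius $e^{-\delta n}$ cannot be replaced by $4/n$.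
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $f:\overline{\mathbb{C}}\to\overline{\mathbb{C}}$ be a rational map of degree $d\ge2$ with Julia set $J=J(f)$. Distances, discs and diameters refer to the spherical metric $\operatorname{dist}$, with density $2|dw|/(1+|w|^2)$, and $B(x,r)$ is the open disc.

The Julia set is the set of points at which the iterates of $f$ fail to be equicontinuous, so the forward dynamics on $J$ is unstable in the sense of Lyapunov. One expects the opposite in backward time. Take a small disc $B$ centered on $J$ and a connected component $V$ of $f^{-j}(B)$; we call $V$ a \emph{pullback} of $B$. Does $V$ remain small? For a disc of fixed radius and unlimited $j$ this can fail (Example~\ref{ex:parabolic}). The following notion lets the radius shrink with the number of steps, exponentially but at an arbitrarily slow rate.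

\begin{definition}\label{def:wbls}
The map $f$ is \emph{weakly backward Lyapunov stable} if for every $\delta>0$ and $\varepsilon>0$ the following holds for all $n$ large enough: for every $x\in J$, every $0\le j\le n$ and every component $V$ of $f^{-j}(B(x,e^{-\delta n}))$ that intersects $J$, we have $\operatorname{diam}V\le\varepsilon$.
\end{definition}

The condition that $V$ intersects $J$ is automatic: $f^j$ maps $V$ onto the disc, so $V$ contains a preimage of $x$, and $f^{-j}(J)=J$. As recalled by Przytycki \cite{Prz}, the property holds for all rational maps with at most one critical point whose forward trajectory is in $J$ or is attracted to $J$. The question posed in \cite{Prz} is whether it holds for all rational maps. The answer is yes.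

\begin{theorem}\label{thm:A}
Let $f$ be a rational map of degree $d\ge2$ with Julia set $J$. For all $\delta,\varepsilon>0$ there is $n_0$ such that for all $n\ge n_0$, $x\in J$ and $0\le j\le n$, every component $V$ of $f^{-j}(B(x,e^{-\delta n}))$ has $\operatorname{diam}V\le\varepsilon$.
\end{theorem}

We obtain this from a stronger statement, which controls the topology of the pullbacks and the degree as well.

\begin{theorem}\label{thm:B}
Let $f$ be a rational map of degree $d\ge2$ with Julia set $J$. The following two equivalent statements hold.
\begin{enumerate}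
\item[(a)] For every $\delta>0$ there are $\kappa>0$, $D<\infty$ and $n_0$, depending only on $f$ and $\delta$, such that for all $n\ge n_0$, $x\in J$ and $0\le j\le n$, every component $V$ of $f^{-j}(B(x,e^{-\delta n}))$ is simply connected, the map $f^j:V\to B(x,e^{-\delta n})$ has degree at most $D$, and $\operatorname{diam}V\le e^{-\kappa n}$.
\item[(b)] For every $\delta>0$ there are $\alpha,r_0>0$ and $D<\infty$ such that for $x\in J$, $0<r\le r_0$ and $0\le j\le\delta^{-1}\log(1/r)$, every component $V$ of $f^{-j}(B(x,r))$ is simply connected, with $\deg(f^j|_V)\le D$ and $\operatorname{diam}V\le r^{\alpha}$.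
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} follows from (a), since $e^{-\kappa n}\le\varepsilon$ for large $n$. Section~\ref{sec:examples} locates the difficulty by examples, and Section~\ref{sec:tools} collects six lemmas on pullbacks. Section~\ref{sec:family} shows the method in a model case. Sections~\ref{sec:induction}--\ref{sec:end} contain the proof.

\section{Four examples and the difficulty}\label{sec:examples}

In the first three examples $D(a,r)$ denotes a Euclidean disc; on bounded parts of the plane the two metrics are comparable.

\begin{example}[no critical point nearby]\label{ex:circle}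
Let $f(z)=z^2$, so that $J$ is the unit circle. For $x\in J$ and $r\le1/2$, the pullbacks of $D(x,r)$ under $f^j$ are its images under the branches $h$ of $z^{2^{-j}}$, and $|h'(z)|=2^{-j}|z|^{2^{-j}-1}\le2^{1-j}$ on the disc. The pullbacks have Euclidean diameter at most $2^{2-j}r$. This is the backward contraction that suggests a positive answer.
\end{example}

\begin{example}[repeated square roots]\label{ex:zero}
Keep $f(z)=z^2$ but take the center $0\notin J$. Then $f^{-j}(D(0,e^{-\delta n}))=D(0,e^{-\delta n/2^j})$, of radius at least $e^{-\delta}$ as soon as $2^j\ge n$. So the center must lie in $J$, and about $\log_2n$ passages through a critical point can destroy an exponentially small radius.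
\end{example}

\begin{example}[a critical point in $J$]\label{ex:cheb}
Let $f(z)=z^2-2$. The critical point $0$ is mapped to $-2$ and then to the repelling fixed point $2$, so these three points lie in $J$. Here $f^{-1}(D(-2,r))=D(0,\sqrt r)$. For this map Theorem~\ref{thm:B}(b) can only hold with $D\ge2$ and $\alpha\le1/2$.
\end{example}

\begin{example}[radii $4/n$ are not small enough]\label{ex:parabolic}
Let $f(z)=z+z^2$. The fixed point $0$ is in $J$: we have $f^k(0)=0$ and $(f^k)''(0)=2k$, so the iterates are not normal at $0$. We claim that for every $n\ge16$ there is $i\le n$ such that the component of $f^{-i}(B(0,4/n))$ containing $0$ has diameter at least $2\arctan(1/4)$.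

Let $g:[-1/4,0]\to[-1/2,0]$ be the increasing inverse branch of $f$ that fixes $0$, and let $w_0=-4/(3n)$. Then $|w_0|<1/4$, and $[w_0,0]\subset B(0,4/n)$ because $\operatorname{dist}(0,w_0)=2\arctan|w_0|\le2|w_0|<4/n$. Put $w_{i+1}=g(w_i)$ as long as $|w_i|\le1/4$. From $w_i=w_{i+1}+w_{i+1}^2$ we get $|w_{i+1}|=|w_i|+w_{i+1}^2\ge|w_i|(1+|w_i|)$, hence
\[
\frac1{|w_{i+1}|}\le\frac1{|w_i|}-\frac1{1+|w_i|}\le\frac1{|w_i|}-\frac45 .
\]
Since $1/|w_0|=3n/4$, there is a first $i$ with $|w_i|>1/4$, and $\frac45(i-1)\le\frac{3n}4$, so that $i\le\frac{15n}{16}+1\le n$. The segment $[w_i,0]$ is mapped by $f^i$ onto $[w_0,0]$, so it lies in the component in question, and its endpoints are at distance more than $2\arctan(1/4)$.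
\end{example}

In Example~\ref{ex:parabolic} a disc of radius $r$ grows under pullback, but slowly: on this segment the growth only becomes visible on the time scale $1/r$, which for $r=e^{-\delta n}$ is far beyond $n$. The real danger is that of Example~\ref{ex:zero}, and to exclude it one has to bound the number of passages through critical points. Two elementary principles are available.
\begin{itemize}
\item \emph{Degree controls size.} If $f^i$ maps a small disc-like domain onto $B(x,R)$ with degree at most $D$, the part that lies over $B(x,r)$ is smaller by a factor $(r/R)^{1/(2D)}$ (Lemma~\ref{lem:distortion}).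
\item \emph{Size controls degree.} An orbit needs time about $\log(1/b)/\log L$ to return to the $b$-neighborhood of a critical point near $J$, where $L$ is a Lipschitz constant of $f$ (Lemma~\ref{lem:return}).
\end{itemize}
Each principle needs the conclusion of the other as its hypothesis. Alternating between them step by step does not close the circle. If the size after $k$ passages is $e^{-\delta n/2^k}$, the second principle applied at this size delays the next passage by about $\delta n/(2^k\log L)$ steps only. These delays add up to at most a constant times $\delta n$, so when $\delta$ is small they do not prevent $\log_2n$ passages before time $n$. The way out is to measure all passages through a critical point $c$ by the size of the pullback at the \emph{first} passage through $c$, and to use the freedom in the choice of the radius to make that size exponentially small.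

\section{Six lemmas on pullbacks}\label{sec:tools}

\subsection*{Standard facts and constants}
We use the following textbook facts.
\begin{enumerate}
\item[(F1)] $J$ is the complement of the largest open set on which the iterates $f^k$ form a normal family. It is compact, $f^{-1}(J)=J=f(J)$, $J(f^t)=J$ for $t\ge1$, and repelling periodic points are dense in $J$. By Montel's theorem, a family of holomorphic maps to $\overline{\mathbb{C}}$ that omit three fixed values is normal.
\item[(F2)] If $U$ is a domain and $V$ a component of $f^{-1}(U)$, then $f:V\to U$ is proper and onto, and it has a degree (number of preimages of a point, with multiplicity) between $1$ and $d$. If $V$ contains no critical point the map is a covering, hence of degree $1$ when $U$ is simply connected. Degrees multiply under composition.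
\item[(F3)] A domain $U\subsetneq\overline{\mathbb{C}}$ is simply connected if and only if $\overline{\mathbb{C}}\setminus U$ is connected. A domain in the plane is simply connected if and only if it contains the inside of each Jordan curve that it contains.
\item[(F4)] A proper holomorphic map $F:\mathbb{D}\to\mathbb{D}$ of degree $k$ is a Blaschke product: $|F(w)|=\prod_{l=1}^k|w-a_l|/|1-\overline{a_l}w|$. The factor $|w-a|/|1-\overline aw|$ equals $\tanh(\varrho(w,a)/2)$, where $\varrho$ is the hyperbolic distance with density $2|dw|/(1-|w|^2)$.
\item[(F5)] (Koebe) If $\varphi:\mathbb{D}\to\mathbb{C}$ is univalent and $\varphi(0)=0$, then $|\varphi(w)|\le|\varphi'(0)|\,|w|/(1-|w|)^2$, and $\varphi(\mathbb{D})$ contains the disc of radius $|\varphi'(0)|/4$ about $0$.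
\end{enumerate}

Let $\mathrm{Crit}$ be the set of critical points of $f$ and $p=\#\mathrm{Crit}$; then $p\ge1$ because $d\ge2$. Let $L\ge2$ be a Lipschitz constant of $f$, and let $A_0\ge1$ satisfy $\operatorname{dist}(f(z),f(c))\le A_0\operatorname{dist}(z,c)^2$ for all $z$ and all $c\in\mathrm{Crit}$; such an $A_0$ exists by the local expansion at $c$ and compactness. Put
\[
A_1=\log(8A_0),\qquad\varepsilon_*=\min(1/4,1/L),\qquad N(b)=\frac{\log(1/b)-A_1}{\log L}.
\]

\subsection*{One step back}
The first two lemmas say that one pullback step cannot turn a small set into a large one, and cannot create holes while the sets are small.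

\begin{lemma}\label{lem:omega}
There is a nondecreasing function $\omega:(0,\infty)\to(0,\infty)$ with $\omega(\varepsilon)\ge\varepsilon$ and $\lim_{\varepsilon\to0}\omega(\varepsilon)=0$ such that, if $E$ is a domain with $\operatorname{diam}E\le\varepsilon$, every component of $f^{-1}(E)$ has diameter at most $\omega(\varepsilon)$.
\end{lemma}

\begin{proof}
Let $\omega(\varepsilon)=\varepsilon+\sup\operatorname{diam}Y$, the supremum being taken over all domains $E$ with $\operatorname{diam}E\le\varepsilon$ and all components $Y$ of $f^{-1}(E)$. This is finite and nondecreasing. If it did not tend to $0$, there would be components $Y_m$ of $f^{-1}(E_m)$ with $\operatorname{diam}E_m\to0$ and $\operatorname{diam}Y_m\ge a>0$. A subsequence of $\overline{Y_m}$ converges in the Hausdorff metric to a compact connected set of diameter at least $a$. This set is infinite and $f$ maps it to a single point, which is impossible since $f$ is finite-to-one.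
\end{proof}

\begin{lemma}\label{lem:sc}
Let $U$ be a simply connected domain and $V$ a component of $f^{-1}(U)$ with $\operatorname{diam}V<\varepsilon_*$. Then $V$ is simply connected.
\end{lemma}

\begin{proof}
Fix $v\in V$ and let $\Delta=B(v,\varepsilon_*)\supset V$. Since $L\varepsilon_*\le1$, we have $f(\Delta)\subset B(f(v),1)\ne\overline{\mathbb{C}}$. In particular $U=f(V)$ is not the sphere, and $Q=\overline{\mathbb{C}}\setminus U$ is connected by (F3). Let $\gamma\subset V$ be a Jordan curve and $\Omega$ the component of $\overline{\mathbb{C}}\setminus\gamma$ contained in $\Delta$. The set $Q\cap f(\Omega)$ is open in $Q$ because $f$ is an open map. It is also closed, being equal to $Q\cap f(\Omega\cup\gamma)$ because $f(\gamma)\subset U$. If it were all of $Q$, then $\overline{\mathbb{C}}=f(V)\cup Q\subset f(\Delta)$, which is false. So it is empty, and $V\cup\Omega$ is a connected subset of $f^{-1}(U)$. Thus $\Omega\subset V$, and (F3) applies.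
\end{proof}

\subsection*{Distortion under bounded degree}
The next lemma is Koebe's theorem for maps of bounded degree. It compares the inner set with its distance to the complement of the outer set, which is stronger than a comparison with the diameter of the outer set. The proof of Theorem~\ref{thm:B} uses the stronger form twice.

\begin{lemma}\label{lem:distortion}
For real $D\ge1$ let $A(D)=2D\log(150D)$. Let $x\in\overline{\mathbb{C}}$ and $0<r<R\le1/4$ with $\log(R/r)\ge A(D)$. Let $U$ be a simply connected domain with $\operatorname{diam}U<1/4$, let $g:U\to B(x,R)$ be holomorphic and proper of degree at most $D$, and let $E\subset U$ be nonempty and connected with $g(E)\subset B(x,r)$. Then for every $v\in E$ and $z\notin U$,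
\[
\operatorname{diam}E\le(r/R)^{1/(2D)}\operatorname{dist}(v,z).
\]
In particular, taking $z\in\partial U$, we have $\operatorname{diam}E\le(r/R)^{1/(2D)}\operatorname{diam}U$.
\end{lemma}

\begin{proof}
Rotate the sphere so that $v=0$; then $U\subset\mathbb{C}$. Let $\varphi:\mathbb{D}\to U$ be a Riemann map with $\varphi(0)=0$, and let $\Psi:B(x,R)\to\mathbb{D}$ be conformal with $\Psi(x)=0$. Since $\operatorname{dist}(0,w)=2\arctan|w|$, the map $\Psi$ is a rotation of the sphere followed by a dilation, and $\Psi(B(x,r))$ is the disc about $0$ of radius $q=\tan(r/2)/\tan(R/2)$. We have $q\le r/R$ because $(\tan t)/t$ increases. By (F4), $F=\Psi\circ g\circ\varphi$ is a Blaschke product of degree $k\le D$, and $E'=\varphi^{-1}(E)$ is a connected set that contains $0$ and on which $|F|<q$.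

At each point of $E'$ one of the $k$ factors of $|F|$ is less than $q^{1/k}\le y:=q^{1/D}$, and $y\le(r/R)^{1/D}\le e^{-A(D)/D}=(150D)^{-2}$. So $E'$ is covered by at most $D$ open hyperbolic discs of radius $h=2\operatorname{artanh}y\le2.2\,y$. Since $E'$ is connected, any point $w\in E'$ is joined to $0$ by a chain of distinct discs of the cover in which consecutive discs intersect. Hence $\varrho(0,w)\le2hD$ and
\[
|w|\le\tanh(hD)\le hD\le\rho:=2.2\,Dy\le1/2 .
\]
By (F5), $|\varphi|\le4\rho|\varphi'(0)|$ on $E'$. Let $z'$ be a point of $\partial U$ on a shortest geodesic from $0$ to $z$. By (F5) again, $|z'|\ge|\varphi'(0)|/4$. Since $\operatorname{dist}(0,z')\le1/4$ we have $|z'|<1$, so $\operatorname{dist}(0,z)\ge2\arctan|z'|\ge|z'|$. The spherical density is at most $2$, and therefore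
\[
\operatorname{diam}E\le4\sup_{E'}|\varphi|\le16\rho|\varphi'(0)|\le64\rho|z'|\le150\,Dy\operatorname{dist}(0,z).
\]
Finally $150\,Dy\le150\,D\,(r/R)^{1/(2D)}(r/R)^{1/(2D)}\le(r/R)^{1/(2D)}$, by the hypothesis $\log(R/r)\ge A(D)$.
\end{proof}

\subsection*{Three consequences of meeting the Julia set}
These are the only places where the hypothesis $x\in J$ will enter the proof.

\begin{lemma}\label{lem:escape}
If $U'$ is a domain with $U'\cap J\ne\emptyset$ and $\operatorname{diam}U'\le1$, then $f^t(U')\not\subset U'$ for every $t\ge1$.
\end{lemma}

\begin{proof}
Otherwise $f^{tk}(U')\subset U'$ for all $k$, and by Montel's theorem $U'$ is disjoint from $J(f^t)=J$.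
\end{proof}

\begin{lemma}\label{lem:return}
Let $c\in\mathrm{Crit}$ and $0<b\le1/4$ with $\overline B(c,b)\cap J\ne\emptyset$. If $y$ and $f^t(y)$ both lie in $\overline B(c,b)$ for some $t\ge1$, then $t\ge N(b)$.
\end{lemma}

\begin{proof}
Let $U'=B(c,2b)$. Then $f(U')\subset\overline B(f(c),4A_0b^2)$, so $\operatorname{diam}f^t(U')\le8A_0b^2L^{t-1}$. The set $f^t(U')$ contains $f^t(y)\in\overline B(c,b)$. If its diameter were less than $b$, it would be contained in $U'$, against Lemma~\ref{lem:escape}. So $8A_0bL^{t-1}\ge1$, that is, $t-1\ge N(b)$.
\end{proof}

\begin{lemma}\label{lem:large}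
For every $\varepsilon>0$, $a(\varepsilon):=\inf\{\operatorname{diam}f^t(B(v,\varepsilon)):v\in J,\ t\ge0\}>0$.
\end{lemma}

\begin{proof}
Suppose that $\operatorname{diam}f^{t_m}(B(v_m,\varepsilon))\to0$ with $v_m\in J$. Passing to a subsequence, $v_m\to v\in J$ and $f^{t_m}(v)$ converges. Then $f^{t_m}$ converges uniformly on $B(v,\varepsilon/2)$ to a constant, and the spherical derivative $\|Df^{t_m}(z)\|$ tends to $0$ at every point $z$ of this disc. Take for $z$ a repelling periodic point, of period $\pi$ and multiplier $\mu$ with $|\mu|>1$. For $t=k\pi+l$ with $0\le l<\pi$, the chain rule gives $\|Df^t(z)\|=|\mu|^k\|Df^l(z)\|\ge\min_{0\le l<\pi}\|Df^l(z)\|$, and this minimum is positive since the cycle contains no critical point. This is a contradiction.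
\end{proof}

\section{Varying the radius: the model case}\label{sec:family}

\subsection*{The family of pullbacks}
Fix $\delta>0$, an integer $n$ with $e^{-\delta n/2}\le1/4$, a point $x\in J$, an integer $1\le j\le n$, and a component $V$ of $f^{-j}(B(x,e^{-\delta n}))$. Lemma~\ref{lem:distortion} needs a larger disc around the given one, so we consider all radii $e^{-s}$ between $e^{-\delta n}$ and $e^{-\delta n/2}$. For a \emph{scale} $s\in[\delta n/2,\delta n]$ and a \emph{time} $0\le i\le j$, let
\[
W_i(s)=\text{the component of }f^{-i}(B(x,e^{-s}))\text{ that contains }f^{j-i}(V).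
\]
Thus $W_0(s)=B(x,e^{-s})$ and $W_j(\delta n)=V$. From the definition and (F2):
\begin{enumerate}
\item[(W1)] $W_i(s')\subset W_i(s)$ for $s\le s'$;
\item[(W2)] $W_{i+1}(s)$ is a component of $f^{-1}(W_i(s))$, and $f^{i'-i}$ maps $W_{i'}(s)$ properly onto $W_i(s)$ for $i\le i'$;
\item[(W3)] $W_i(s)\cap J\ne\emptyset$, since $x\in f^i(W_i(s))$;
\item[(W4)] if $\operatorname{diam}W_l(s)<\varepsilon_*$ for $1\le l\le i$, then $W_0(s),\dots,W_i(s)$ are simply connected and
\[
\deg\big(f^i|_{W_i(s)}\big)\le d^{\,\#\{1\le l\le i\,:\,W_l(s)\cap\mathrm{Crit}\ne\emptyset\}} .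
\]
\end{enumerate}
In (W4), simple connectivity follows from Lemma~\ref{lem:sc} by induction on $l$; each step $f:W_l(s)\to W_{l-1}(s)$ has degree at most $d$, and degree $1$ if $W_l(s)$ contains no critical point. A \emph{visit} at scale $s$ is a pair $(i,c)$ with $1\le i\le j$ and $c\in\mathrm{Crit}\cap W_i(s)$. By (W1), a visit at scale $s$ is a visit at every smaller scale. The goal is to bound the number of visits at some scale less than $\delta n$.

The next lemma makes precise the remark that ended Section~\ref{sec:examples}: one small set that contains $c$ controls the spacing of all later visits of $c$, whatever the size of the later sets.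

\begin{lemma}[spacing]\label{lem:spacing}
Let $c\in\mathrm{Crit}\cap W_t(s)$ and $\operatorname{diam}W_t(s)\le b\le1/4$. If $t\le i<i'\le j$ and $c\in W_i(s')\cap W_{i'}(s'')$ with $s',s''\ge s$, then $i'-i\ge N(b)$.
\end{lemma}

\begin{proof}
By (W2) and (W1), $y=f^{i-t}(c)\in W_t(s')\subset W_t(s)$ and $f^{i'-i}(y)=f^{i'-t}(c)\in W_t(s'')\subset W_t(s)$. Since $W_t(s)\subset\overline B(c,b)$ meets $J$, Lemma~\ref{lem:return} applies.
\end{proof}

\subsection*{The model case}
In this subsection only, assume that all the sets $W_i(s)$ have diameter at most some small $\varepsilon<\varepsilon_*$ and that a single critical point $c$ makes visits. Let $I=[\sigma,\sigma']$ be a window of scales of length $\eta n$, with $\eta>0$ fixed and $\sigma'<\delta n$, and let $T(s)\le\infty$ be the first time $i\ge1$ with $c\in W_i(s)$. By (W1), $T$ is nondecreasing. If $T(\sigma')=\infty$, there are no visits at scale $\sigma'$. So let $T$ be finite on $I$. Then $T$ is a step function, whose level sets we call \emph{plateaus}, and by (W4) the map $f^{T(s)}$ has degree at most $d$ on $W_{T(s)}(s)$.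

\emph{One plateau.} Suppose that $T=t$ on all of $I$, as in Example~\ref{ex:cheb} with $x=-2$, where $t=1$. For $\eta n\ge A(d)$, Lemma~\ref{lem:distortion} applied to $W_t(\sigma')\subset W_t(\sigma)$ gives $\operatorname{diam}W_t(\sigma')\le b:=e^{-\eta n/(2d)}$. This set contains $c$, and all visits at scale $\sigma'$ occur at times $i\ge t$. By Lemma~\ref{lem:spacing} they are at least $N(b)$ apart, and $N(b)\ge\eta n/(4d\log L)$ once $\eta n/(2d)\ge2A_1$. Since $j\le n$, there are at most $1+4d\log L/\eta$ visits. This bound does not depend on $n$, and (W4) turns it into a bound for the degree.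

\emph{Several plateaus.} When the radius decreases the critical point may drop out of the pullback. In Example~\ref{ex:cheb} with $x\in J$ close to but different from $-2$, the point $0$ lies in $W_1(s)$ only while $e^{-s}>\operatorname{dist}(x,-2)$. Then $T$ jumps. If some plateau has length proportional to $n$, the argument above applies to it. But Lemma~\ref{lem:spacing} only says that the values of $T$ are $N(\varepsilon)$ apart, so there may be about $n/N(\varepsilon)$ plateaus, of average length about $\eta N(\varepsilon)$. This length is large when $\varepsilon$ is small, but it does not grow with $n$, and a single plateau yields only a bounded factor of contraction. We need these factors to multiply, although they concern pullbacks at different times $t<t'$, which are a priori unrelated sets around $c$. The link is given by Lemma~\ref{lem:escape}; see Figure~\ref{fig:link}.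

\begin{lemma}[link]\label{lem:link}
Let $0\le t<t'\le j$ and $\gamma\le\alpha'<\gamma'$, and let $c\in W_t(\gamma)\cap W_{t'}(\gamma')$. Assume that $W_{t'}(\alpha')$ is simply connected of diameter less than $1/4$, that $f^{t'}$ has degree at most $D$ on it, and that $\gamma'-\alpha'\ge A(D)$. Then
\[
\operatorname{diam}W_{t'}(\gamma')\le e^{-(\gamma'-\alpha')/(2D)}\operatorname{diam}W_t(\gamma).
\]
\end{lemma}

\begin{proof}
Let $U'=W_{t'}(\alpha')$. By (W2), $f^{t'-t}(U')=W_t(\alpha')$, so by (W3) and Lemma~\ref{lem:escape} there is a point $z\in W_t(\alpha')\setminus U'$. By (W1), $z\in W_t(\gamma)$, so $\operatorname{dist}(c,z)\le\operatorname{diam}W_t(\gamma)$. Apply Lemma~\ref{lem:distortion} to $f^{t'}:U'\to B(x,e^{-\alpha'})$ with $E=W_{t'}(\gamma')$, $v=c$ and this $z$.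
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[thick] (0,0) ellipse (3 and 1.7);
\node at (1.3,1.05) {$W_t(\gamma)$};
\draw[thick,dashed] (-1.7,0) ellipse (2.4 and 0.95);
\node at (-3.0,0) {$W_{t'}(\alpha')$};
\draw[fill=gray!30] (-1,0) ellipse (0.42 and 0.27);
\fill (-1,0) circle (0.04);
\node at (-1.2,0.03) {$c$};
\node at (-1,0.55) {$W_{t'}(\gamma')$};
\draw (1.15,-0.3) circle (0.65);
\node at (2.3,-0.15) {\small $W_t(\alpha')$};
\fill (1.3,-0.45) circle (0.04);
\node at (1.48,-0.55) {$z$};
\draw[dotted,thick] (-1,0) -- (1.3,-0.45);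
\end{tikzpicture}
\caption{Comparing pullbacks at times $t<t'$ and scales $\gamma\le\alpha'<\gamma'$. The dashed set $W_{t'}(\alpha')$ cannot contain its image $W_t(\alpha')$ under $f^{t'-t}$, so it misses a point $z$ of $W_t(\gamma)$. By bounded distortion, the shaded set $W_{t'}(\gamma')\ni c$ is small compared with $\operatorname{dist}(c,z)\le\operatorname{diam}W_t(\gamma)$.}\label{fig:link}
\end{figure}

For two plateaus with values $t<t'$, choose scales $\alpha<\gamma$ in the first and $\alpha'<\gamma'$ in the second, each pair at least $A(d)$ apart. Lemmas~\ref{lem:distortion} and~\ref{lem:link} give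
\[
\operatorname{diam}W_{t'}(\gamma')\le e^{-(\gamma'-\alpha')/(2d)}\operatorname{diam}W_t(\gamma)\le e^{-[(\gamma'-\alpha')+(\gamma-\alpha)]/(2d)}\varepsilon .
\]
The lengths add, and many short plateaus are as good as one long plateau.

Two assumptions of the model have to be removed. With several critical points, we spend one window of scales on each: once the visits of $c$ are bounded in number, they cost only a bounded factor in the degree, and in the next window $T$ ignores $c$. The assumption that the pullbacks are small is what we want to prove; we let $T$ stop also when a pullback becomes large, and show that this happens only on a small part of the window.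

\section{The induction on critical points}\label{sec:induction}

\subsection*{Constants}
Fix $\delta>0$. We divide the range $[\delta n/2,\delta n]$ into $p+2$ windows of length $\eta n$, where $\eta=\delta/(2(p+2))$; the induction uses at most $p+1$ of them, and the last one gives the exponential bound. Put $m_0=0$ and, for $0\le k<p$,
\[
\beta_{k+1}=\frac{\eta}{16\,p\,d^{\,m_k+1}},\qquad m_{k+1}=m_k+1+\frac{2\log L}{\beta_{k+1}} .
\]
The real number $m_k$ will bound the number of visits of the first $k$ critical points treated, and $e^{-\beta_kn}$ the size of the pullback at the first visit of the $k$th. The $m_k$ increase and the $\beta_k$ decrease. Let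
\[
D_*=d^{\,m_p+p},\qquad M=A(D_*),\qquad M'=\lceil4M/\eta\rceil .
\]
All degrees in the proof will be at most $D_*$, so that a gap of $M$ between two scales always suffices for Lemma~\ref{lem:distortion}. Next fix $\varepsilon_0>0$ so small that $\varepsilon_1=\omega(\varepsilon_0)$ and the iterate $\varepsilon_2=\omega^{M'+1}(\varepsilon_0)$, which satisfy $\varepsilon_0\le\varepsilon_1\le\varepsilon_2$, obey
\begin{equation}\label{eq:eps}
\varepsilon_2<\varepsilon_*,\qquad N(\varepsilon_2)>M',\qquad N(\varepsilon_1)\ge16pM/\eta .
\end{equation}
This is possible since $\omega(\varepsilon)\to0$ and $N(b)\to\infty$ as $\varepsilon,b\to0$. Finally let $n_0$ be such that for $n\ge n_0$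
\begin{equation}\label{eq:n}
2e^{-\delta n/2}<\min(\varepsilon_0,a(\varepsilon_0)),\qquad\eta n\ge16pM,\qquad\beta_pn\ge2A_1 .
\end{equation}
All these constants depend only on $f$ and $\delta$. Fix $n\ge n_0$, $x\in J$, $1\le j\le n$ and $V$, with the family $W_i(s)$ of Section~\ref{sec:family}, and let $\sigma_k=\delta n/2+k\eta n$ for $0\le k\le p+2$, so that $\sigma_{p+2}=\delta n$.

\subsection*{The inductive statement}
For $0\le k\le p$ consider the statement
\begin{quote}
$(P_k)$\quad there is a set $G\subset\mathrm{Crit}$ with $\#G=k$ such that at most $m_k$ visits $(i,c)$ at scale $\sigma_k$ have $c\in G$.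
\end{quote}
By (W1) the same bound then holds at every scale $s\ge\sigma_k$. Statement $(P_0)$ holds with $G=\emptyset$. Given $(P_k)$ and its set $G$, define the \emph{stopping time}
\[
T(s)=\min\{1\le i\le j:\ W_i(s)\cap(\mathrm{Crit}\setminus G)\ne\emptyset\ \text{ or }\ \operatorname{diam}W_i(s)>\varepsilon_0\},\qquad s\in[\sigma_k,\delta n],
\]
with $\min\emptyset=\infty$. It is nondecreasing: by (W1), a time that satisfies the condition at scale $s'$ satisfies it at every scale $s\le s'$.

\begin{proposition}\label{prop:step}
Let $0\le k\le p$. Assume $(P_k)$ and $T(\sigma_{k+1})<\infty$. Then $k<p$ and $(P_{k+1})$ holds.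
\end{proposition}

\section{Proof of Proposition~\ref{prop:step}}\label{sec:proof}

Let $I=[\sigma_k,\sigma_{k+1}]$. On $I$ we have $1\le T\le T(\sigma_{k+1})\le n$.

\subsection*{Control up to the stopping time}
Let $s\in I$. For $i<T(s)$ we have $\operatorname{diam}W_i(s)\le\varepsilon_0$ (for $i=0$ by \eqref{eq:n}), so Lemma~\ref{lem:omega} gives
\begin{equation}\label{eq:size}
\operatorname{diam}W_i(s)\le\varepsilon_1<\varepsilon_*\qquad\text{for }0\le i\le T(s).
\end{equation}
The visits at scale $s$ before time $T(s)$ are visits of points of $G$, so at most $m_k$ times $1\le i<T(s)$ carry a critical point. Counting also the time $T(s)$, (W4) shows that $W_{T(s)}(s)$ is simply connected and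
\begin{equation}\label{eq:deg}
\deg\big(f^{T(s)}|_{W_{T(s)}(s)}\big)\le D':=d^{\,m_k+1}\le D_* .
\end{equation}

\subsection*{Plateaus and labels}
For each value $t$ of $T$ on $I$, the plateau $I_t=\{s\in I:T(s)=t\}$ is an interval, of length $\lambda(t)\ge0$, and $\sum_t\lambda(t)=\eta n$. We want one reason for stopping that is valid on the whole plateau. By (W1), the sets $\{s\in I:c\in W_t(s)\}$ for $c\in\mathrm{Crit}\setminus G$ and the set $\{s\in I:\operatorname{diam}W_t(s)>\varepsilon_0\}$ are initial segments of $I$, possibly empty. They are finite in number and nested, so a largest one equals their union, which contains $I_t$. Choose it. Accordingly $t$ receives a \emph{label} $\ell(t)$, either a point of $\mathrm{Crit}\setminus G$ or the word ``large'', such that for \emph{all} $s\in I_t$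
\[
c\in W_t(s)\ \text{ if }\ell(t)=c,\qquad\operatorname{diam}W_t(s)>\varepsilon_0\ \text{ if }\ell(t)=\text{large}.
\]

\subsection*{Step 1: large pullbacks occupy little of the window}
A large pullback with bounded degree on a slightly bigger pullback contradicts Lemma~\ref{lem:large}. The obstacle is that at the smaller scale $s'-M$ the stopping time may come before $T(s')$, and after it \eqref{eq:deg} gives nothing. A bounded number of additional steps can be afforded, and since $T$ grows by at most $n$ over a window of length $\eta n$, this number is bounded at most scales. Let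
\[
Z=\{s'\in[\sigma_k+M,\sigma_{k+1}]:\ \ell(T(s'))=\text{large}\},
\]
a finite union of intervals.

\medskip
\noindent\emph{Claim. If $s'\in Z$, then $T(s')-T(s'-M)>M'$.}
\medskip

Let $s=s'-M$, $t_0=T(s)$, $t'=T(s')$, and suppose that $t'-t_0\le M'$. Starting from \eqref{eq:size} and applying Lemma~\ref{lem:omega} at most $M'$ more times, we get $\operatorname{diam}W_i(s)\le\varepsilon_2<\varepsilon_*$ for all $i\le t'$. If a critical point $c$ lay in $W_i(s)\cap W_{i'}(s)$ with $t_0\le i<i'\le t'$, Lemma~\ref{lem:spacing} with $t=i$ and $b=\varepsilon_2$ would give $i'-i\ge N(\varepsilon_2)>M'$, which is impossible. So at most $p$ times in $[t_0,t']$ carry a critical point, and at most $m_k$ times before $t_0$ do. By (W4), $W_{t'}(s)$ is simply connected and $f^{t'}$ has degree at most $d^{\,m_k+p}\le D_*$ on it.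

Take $v\in J\cap W_{t'}(s')$. Since $s'-s=A(D_*)$, Lemma~\ref{lem:distortion} with $U=W_{t'}(s)$ and $E=W_{t'}(s')$ shows that every $z\notin U$ has $\operatorname{dist}(v,z)\ge\operatorname{diam}E>\varepsilon_0$. Hence $B(v,\varepsilon_0)\subset W_{t'}(s)$ and $f^{t'}(B(v,\varepsilon_0))\subset B(x,e^{-s})$. The last disc has diameter at most $2e^{-\delta n/2}<a(\varepsilon_0)$, which contradicts Lemma~\ref{lem:large}. The claim is proved.

The function $s'\mapsto T(s')-T(s'-M)$ is nonnegative, and cancelling the common part of the two ranges of integration gives
\[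
M'|Z|\le\int_{\sigma_k+M}^{\sigma_{k+1}}\big(T(s')-T(s'-M)\big)\,ds'=\int_{\sigma_{k+1}-M}^{\sigma_{k+1}}T-\int_{\sigma_k}^{\sigma_k+M}T\le Mn .
\]
So $|Z|\le Mn/M'\le\eta n/4$. Since $M\le\eta n/4$ by \eqref{eq:n}, the plateaus labeled by critical points have total length at least $\eta n-M-|Z|\ge\eta n/2>0$. In particular $\mathrm{Crit}\setminus G\ne\emptyset$, that is, $k<p$, and some $c\in\mathrm{Crit}\setminus G$ satisfies
\begin{equation}\label{eq:Lambda}
\sum_{\ell(t)=c}\lambda(t)\ge\frac{\eta n}{2p}.
\end{equation}
Fix this $c$; it is the critical point to be added to $G$.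

\subsection*{Step 2: short plateaus can be discarded}
Lemma~\ref{lem:distortion} gives nothing on a plateau shorter than $M$, so we check that the short plateaus with label $c$ carry at most half of the length \eqref{eq:Lambda}. Let $q$ be the number of times with label $c$, and let $t<t'$ be two of them. Choose $s\in I_t$ and $s''\in I_{t'}$; then $s<s''$ because $T$ is nondecreasing. We have $c\in W_t(s)\cap W_{t'}(s'')$ and $\operatorname{diam}W_t(s)\le\varepsilon_1$ by \eqref{eq:size}, so $t'-t\ge N(\varepsilon_1)$ by Lemma~\ref{lem:spacing}. Hence $q\le1+n/N(\varepsilon_1)$, and by \eqref{eq:n} and \eqref{eq:eps}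
\[
2Mq\le2M+\frac{2Mn}{N(\varepsilon_1)}\le\frac{\eta n}{8p}+\frac{\eta n}{8p}=\frac{\eta n}{4p}.
\]
Let $t_1<\dots<t_h$ be the times with label $c$ and $\lambda(t_u)>2M$, and write $\lambda_u=\lambda(t_u)$. By \eqref{eq:Lambda},
\begin{equation}\label{eq:long}
\lambda_1+\dots+\lambda_h\ge\frac{\eta n}{2p}-2Mq\ge\frac{\eta n}{4p},
\end{equation}
and in particular $h\ge1$.

\subsection*{Step 3: contraction along the long plateaus}
Let $\alpha_u<\gamma_u$ be the endpoints of the middle half of $I_{t_u}$. They belong to $I_{t_u}$, and $\gamma_u-\alpha_u=\lambda_u/2>M\ge A(D')$. Put $X_u=\operatorname{diam}W_{t_u}(\gamma_u)$. Since $T(\alpha_u)=t_u$, the set $W_{t_u}(\alpha_u)$ is simply connected, has diameter at most $\varepsilon_1<1/4$, and carries degree at most $D'$, by \eqref{eq:size} and \eqref{eq:deg}. Lemma~\ref{lem:distortion} gives $X_1\le e^{-\lambda_1/(4D')}\varepsilon_1$. For $1\le u<h$ we have $\gamma_u<\alpha_{u+1}$, and $c\in W_{t_u}(\gamma_u)\cap W_{t_{u+1}}(\gamma_{u+1})$ by the choice of labels. So Lemma~\ref{lem:link} gives $X_{u+1}\le e^{-\lambda_{u+1}/(4D')}X_u$. Multiply these inequalities and use \eqref{eq:long}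 and $\varepsilon_1<1$. With $t^*=t_h$ and $s^*=\gamma_h\le\sigma_{k+1}$ we obtain
\[
c\in W_{t^*}(s^*),\qquad T(s^*)=t^*,\qquad\operatorname{diam}W_{t^*}(s^*)\le\exp\Big(-\frac{\eta n}{16pD'}\Big)=e^{-\beta_{k+1}n}=:b .
\]

\subsection*{Step 4: counting the visits of $c$}
By \eqref{eq:n}, $\beta_{k+1}n\ge\beta_pn\ge2A_1\ge\log64$. Hence $b\le1/4$ and
\[
N(b)=\frac{\beta_{k+1}n-A_1}{\log L}\ge\frac{\beta_{k+1}n}{2\log L}.
\]
Let $(i,c)$ be a visit at scale $\sigma_{k+1}$. Then $c\in W_i(s^*)$ by (W1), and $c\notin G$, so $i\ge T(s^*)=t^*$. By Lemma~\ref{lem:spacing} with $t=t^*$ and $s=s^*$, two such times differ by at least $N(b)$. They lie in $[1,n]$, so there are at most $1+n/N(b)\le1+2\log L/\beta_{k+1}$ of them. Together with the at most $m_k$ visits of points of $G$, this gives at most $m_{k+1}$ visits of points of $G\cup\{c\}$ at scale $\sigma_{k+1}$. Thus $(P_{k+1})$ holds, and Proposition~\ref{prop:step} is proved. \qed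

\section{Proof of Theorem~\ref{thm:B}}\label{sec:end}

\subsection*{Statement (a)}
Let $n\ge n_0$, $x\in J$, and first $1\le j\le n$. Start from $(P_0)$ and apply Proposition~\ref{prop:step} as long as its hypotheses hold. They cannot hold for $k=p$, so there is $k\le p$ such that $(P_k)$ holds, with a set $G$, and the corresponding stopping time has $T(\sigma_{k+1})=\infty$. By monotonicity $T(s)=\infty$ for $s\in[\sigma_{p+1},\delta n]$. For these $s$ and all $1\le i\le j$, the set $W_i(s)$ has diameter at most $\varepsilon_0<\varepsilon_*$ and contains only critical points from $G$. By (W4) and $(P_k)$, $W_j(s)$ is simply connected and $\deg(f^j|_{W_j(s)})\le d^{\,m_k}\le D_*$. For $s=\delta n$ this gives the first two assertions about $V$. The last window has length $\eta n\ge M=A(D_*)$, so Lemma~\ref{lem:distortion} with $U=W_j(\sigma_{p+1})$ and $E=V$ gives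
\[
\operatorname{diam}V\le e^{-\eta n/(2D_*)} .
\]
For $j=0$, the set $V=B(x,e^{-\delta n})$ is a disc, the degree is $1$, and $\operatorname{diam}V\le2e^{-\delta n}\le e^{-\delta n/2}$ by \eqref{eq:n}. So (a) holds with $D=D_*$ and $\kappa=\min(\eta/(2D_*),\delta/2)$.

\subsection*{Equivalence of (a) and (b)}
Assume (a). Given $x\in J$, $r>0$ and an integer $0\le j\le\delta^{-1}\log(1/r)$, let $n=\lfloor\delta^{-1}\log(1/r)\rfloor$. Then $j\le n$ and $r\le e^{-\delta n}$. Let $r_0$ be so small that for $r\le r_0$ we have $n\ge n_0$, $n\ge(2\delta)^{-1}\log(1/r)$ and $e^{-\kappa n}<\varepsilon_*$. A component $V$ of $f^{-j}(B(x,r))$ lies in a component $V'$ of $f^{-j}(B(x,e^{-\delta n}))$. Hence $\operatorname{diam}V\le e^{-\kappa n}\le r^{\kappa/(2\delta)}$, and $\deg(f^j|_V)\le\deg(f^j|_{V'})\le D$ because the preimages of $x$ in $V$ are among those in $V'$. For $1\le i\le j$ the set $f^{j-i}(V)$ is a component of $f^{-i}(B(x,r))$, so it too has diameter at most $e^{-\kappa n}<\varepsilon_*$. By Lemma~\ref{lem:sc} and induction on $i$, $V$ is simply connected. This is (b) with $\alpha=\kappa/(2\delta)$. Conversely, (b) with $r=e^{-\delta n}$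 gives (a) with $\kappa=\alpha\delta$. This completes the proof of Theorem~\ref{thm:B}, and with it of Theorem~\ref{thm:A}. \qed

\begin{remark}[the role of the radius]
The proof plays the length $\eta n$ of a window of scales against the number $j\le n$ of times. The balance is used three times: to bound $|Z|$ in Step~1, to discard short plateaus in Step~2, and to make the spacing $N(b)$ proportional to $n$ in Step~4. For radii $4/n$ only about $\log n$ units of scale are available against $n$ times, and Example~\ref{ex:parabolic} shows that the conclusion itself can then fail.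
\end{remark}

\begin{remark}[the constants]
The numbers $D_*$ and $\kappa$ are explicit in terms of $d$, $p$, $L$ and $\delta$. The recursion $m_{k+1}=m_k+1+32\,p\,\eta^{-1}d^{\,m_k+1}\log L$ costs one exponential for each critical point. The threshold $n_0$ depends in addition on $A_0$ and on the functions $\omega$ and $a$, which were obtained by compactness.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Prz} Feliks Przytycki, \emph{Thermodynamic formalism methods in one-dimensional real and complex dynamics}, arXiv:1806.06186 (2018).
\end{thebibliography}
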